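\title{Random Schr\"odinger operators with a bounded background whose essential spectrum contains no interval}

\begin{abstract}
Add an i.i.d.\ random potential with a nondegenerate, compactly supported distribution $\nu$ to a bounded deterministic background on $\mathbb{Z}$. Damanik and Gorodetski asked whether the almost sure essential spectrum $\Sigma$ of the resulting Schr\"odinger operator must contain an interval. We show that it need not. For every finite set $S\subset\mathbb{R}$ with at least two points there is a limit-periodic background such that the spectra of all its perturbations by sequences with values in $S$ lie in one set of Lebesgue measure zero and arbitrarily small lower box dimension. The background is chosen so that resonances between sites are excluded for all perturbations at once, and a deterministic multiscale analysis then places every point of the spectrum exponentially close to an eigenvalue of a finite window. In the other direction, $\Sigma$ always has logarithmic capacity at least $1$, and it contains an interval whenever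 the support of $\nu$ does.
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Delta$ act on $\ell^2(\mathbb{Z})$ by $(\Delta\psi)(n)=\psi(n+1)+\psi(n-1)$. Let $V_{\mathrm{bg}}\colon\mathbb{Z}\to\mathbb{R}$ be a bounded sequence, the \emph{background}; let $\nu$ be a compactly supported probability measure on $\mathbb{R}$ with topological support $\operatorname{supp}\nu$; and let $v_\omega(n)$, $n\in\mathbb{Z}$, be independent random variables with distribution $\nu$, defined on $(\Omega,\mu)$ with $\mu=\nu^{\mathbb{Z}}$. We study the discrete Schr\"odinger operator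
\[
H_\omega=\Delta+V_{\mathrm{bg}}+v_\omega ,
\]
in which the potentials act by multiplication. For $V_{\mathrm{bg}}\equiv0$ this is the Anderson model, and it is known that $\sigma(H_\omega)=[-2,2]+\operatorname{supp}\nu$ for almost every $\omega$, where $X+Y=\{x+y:x\in X,\ y\in Y\}$.

A general background destroys translation invariance, and the object to look at is the essential spectrum. For a bounded self-adjoint operator $H$ on $\ell^2(\mathbb{Z})$, the set $\sigma_{\mathrm{ess}}(H)$ is $\sigma(H)$ with the isolated eigenvalues of finite multiplicity removed; it is compact, nonempty, and unchanged by finite rank perturbations. Thus $\sigma_{\mathrm{ess}}(H_\omega)$ does not depend on any finite number of the variables $v_\omega(n)$, and it is known, by Kolmogorov's zero-one law, that there is a deterministic set $\Sigma\subset\mathbb{R}$ with $\sigma_{\mathrm{ess}}(H_\omega)=\Sigma$ for $\mu$-almost every $\omega$. The following question was posed in \cite{DG}.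

\medskip
\noindent\textbf{Question.} \emph{Suppose that $\nu$ is nondegenerate, that is, $\#\operatorname{supp}\nu\ge2$. Must $\Sigma$ contain an interval, for every bounded background $V_{\mathrm{bg}}$?}
\medskip

Intervals of real numbers are always understood to have positive length. The simplest cases suggest a positive answer. It is positive without background, and Proposition~\ref{prop:sum} below shows that it is positive whenever $\sigma_{\mathrm{ess}}(\Delta+V_{\mathrm{bg}})$ or $\operatorname{supp}\nu$ contains an interval; this covers all periodic backgrounds (Remark~\ref{rem:periodic}). If the spectrum of the background is thin and $\nu$ has only $s$ atoms, one may still argue that on a window of $L$ sites the random potential has $s^L$ patterns, each with its own eigenvalues, and that so many eigenvalues should fill the gaps. This count also shows where the argument can fail: if every point of the spectrum lies within $\beta^{-cL}$ of one of these eigenvalues, for arbitrarily large $L$ and with $\beta^c>s$, then the spectrum has measure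 zero. Our main result realizes this.

A sequence is \emph{limit-periodic} if it is a uniform limit of periodic sequences. For a bounded set $Y\subset\mathbb{R}$ let $N_r(Y)$ be the least number of intervals of length $r$ that cover $Y$. The \emph{lower box dimension} is $\underline{\dim}_B Y=\liminf_{r\to0}\log N_r(Y)/\log(1/r)$. It dominates the Hausdorff dimension, because $N_r(Y)\,r^t\to0$ along a sequence $r\to0$ when $t>\underline{\dim}_BY$.

\begin{theorem}\label{thm:main}
Let $S\subset\mathbb{R}$ be finite with $s=\#S\ge2$, and let $\varepsilon>0$. There are a bounded, limit-periodic $V_{\mathrm{bg}}\colon\mathbb{Z}\to\mathbb{R}$ and a set $\mathcal{N}\subset\mathbb{R}$ of Lebesgue measure zero and of lower box dimension (hence Hausdorff dimension) at most $\varepsilon$ such that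
\[
\sigma(\Delta+V_{\mathrm{bg}}+v)\subset\mathcal{N}\qquad\text{for every }v\in S^{\mathbb{Z}}.
\]
\end{theorem}

If $\operatorname{supp}\nu=S$, then $v_\omega\in S^{\mathbb{Z}}$ almost surely, so $\Sigma\subset\sigma(H_\omega)\subset\mathcal{N}$ almost surely. This answers the question in the negative.

\begin{corollary}\label{cor:answer}
For every nondegenerate $\nu$ with finite support, for instance a Bernoulli distribution, there is a bounded, limit-periodic background for which $\Sigma$ is a compact set of Lebesgue measure zero. In particular $\Sigma$ contains no interval.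
\end{corollary}

Two statements limit how small $\Sigma$ can be. Logarithmic capacity is recalled in Section~\ref{sec:lower}, where both are proved.

\begin{proposition}\label{prop:cap}
For every bounded $V_{\mathrm{bg}}$ and every compactly supported $\nu$, the set $\Sigma$ has logarithmic capacity at least $1$. In particular $\Sigma$ is uncountable. The constant $1$ is optimal if degenerate $\nu$ are admitted: for $V_{\mathrm{bg}}\equiv0$ and $\nu=\delta_0$ one has $\Sigma=[-2,2]$.
\end{proposition}

\begin{proposition}\label{prop:sum}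
For every bounded $V_{\mathrm{bg}}$ and every compactly supported $\nu$,
\[
\Sigma\supset\sigma_{\mathrm{ess}}(\Delta+V_{\mathrm{bg}})+\operatorname{supp}\nu .
\]
Hence, if $\operatorname{supp}\nu$ contains an interval, then $\Sigma$ contains an interval for every bounded $V_{\mathrm{bg}}$, and if $\operatorname{supp}\nu$ has positive Lebesgue measure, so does $\Sigma$.
\end{proposition}

So every nondegenerate $\nu$ with finite support admits a background for which $\Sigma$ contains no interval, and no $\nu$ whose support has nonempty interior does. We do not claim a classification for infinite supports with empty interior.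

\begin{remark}\label{rem:periodic}
If $V_{\mathrm{bg}}$ is periodic, then $\sigma_{\mathrm{ess}}(\Delta+V_{\mathrm{bg}})$ contains an interval, hence so does $\Sigma$; the background in Theorem~\ref{thm:main} cannot be periodic. Indeed, let $p\ge3$ be a period and let $H(\theta)$ be the Hermitian $p\times p$ matrix with diagonal $V_{\mathrm{bg}}(1),\dots,V_{\mathrm{bg}}(p)$, ones next to the diagonal, and $e^{i\theta}$, $e^{-i\theta}$ in the positions $(p,1)$, $(1,p)$. An eigenvector of $H(\theta)$ with eigenvalue $\lambda$ extends by $u(n+p)=e^{i\theta}u(n)$ to a solution of $(\Delta+V_{\mathrm{bg}})u=\lambda u$; its truncations $u_m$ to $[1,mp]$ have $\|u_m\|\to\infty$ while $\|(\Delta+V_{\mathrm{bg}}-\lambda)u_m\|$ stays bounded, so $\lambda$ is in the spectrum. In $\det(\lambda-H(\theta))$ only the two full cycles depend on $\theta$, and they contribute $-2\cos\theta$. So $H(0)$ and $H(\pi)$ have no common eigenvalue, and the lowest eigenvalue of $H(\theta)$, being continuous in $\theta$, sweeps out an interval.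
\end{remark}

Section~\ref{sec:tools} collects the linear algebra. Section~\ref{sec:one} carries out the argument at a single scale and explains what is needed to repeat it. Sections~\ref{sec:const}--\ref{sec:end} prove Theorem~\ref{thm:main}.

\section{Green functions on intervals}\label{sec:tools}

Let $U\colon\mathbb{Z}\to\mathbb{R}$ be bounded, $H=\Delta+U$ and $E\in\mathbb{R}$. For $I\subset\mathbb{Z}$ let $H_I$ be the operator on $\ell^2(I)$ whose matrix is the $I\times I$ block of the matrix of $H$ (the Dirichlet restriction). If $E\notin\sigma(H_I)$, the \emph{Green function} is the symmetric matrix $G_I=(E-H_I)^{-1}$ with entries $G_I(x,y)$. When it denotes a set of sites, $[a,b]$ is an interval of integers. If $I_i$ are the components (maximal intervals) of $I$, then $H_I=\bigoplus_iH_{I_i}$. We use three textbook facts.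
\begin{itemize}
\item[(T1)] If $B$ is bounded and self-adjoint and $E\notin\sigma(B)$, then $\|(E-B)^{-1}\|=1/\operatorname{dist}(E,\sigma(B))$. If $\|(E-B)\varphi\|\ge c\|\varphi\|$ for some $c>0$ and all $\varphi$ in a dense subspace, then $E\notin\sigma(B)$.
\item[(T2)] (Weyl's inequality.) If $B,B'$ are Hermitian matrices with $0\le B'-B\le\tau$, then their ordered eigenvalues satisfy $\lambda_i(B)\le\lambda_i(B')\le\lambda_i(B)+\tau$.
\item[(T3)] (Schur test.) A symmetric matrix with $\sum_y|B(x,y)|\le c$ for all $x$ has $\|B\|\le c$.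
\end{itemize}
The basic operation is to eliminate the sites where the Green function is under control and to keep an effective operator on the remaining set $N$.

\begin{lemma}[Schur complement]\label{lem:schur}
Let $N\subset I\subset\mathbb{Z}$ and $I'=I\setminus N$, and suppose $E\notin\sigma(H_{I'})$. Let $\Gamma\colon\ell^2(N)\to\ell^2(I')$ have entries $\Gamma(x,a)=1$ if $|x-a|=1$ and $0$ otherwise, and put $T=E-H_N-\Gamma^*G_{I'}\Gamma$. Then $E\notin\sigma(H_I)$ if and only if $T$ is invertible on $\ell^2(N)$. In that case the $N\times N$, $I'\times N$ and $I'\times I'$ blocks of $G_I$ are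
\[
T^{-1},\qquad G_{I'}\Gamma T^{-1},\qquad G_{I'}+G_{I'}\Gamma T^{-1}\Gamma^*G_{I'}.
\]
\end{lemma}

\begin{proof}
With respect to $\ell^2(I')\oplus\ell^2(N)$, multiplication of blocks gives
\[
E-H_I=\begin{pmatrix}E-H_{I'}&-\Gamma\\-\Gamma^*&E-H_N\end{pmatrix}
=L^*\begin{pmatrix}E-H_{I'}&0\\0&T\end{pmatrix}L,\qquad
L^{\pm1}=\begin{pmatrix}1&\mp G_{I'}\Gamma\\0&1\end{pmatrix}.
\]
So $E-H_I$ is invertible exactly when $T$ is, and $G_I=L^{-1}(G_{I'}\oplus T^{-1})(L^{-1})^*$ has the stated blocks.
\end{proof}

In our applications $I$ is an interval, $N=\{\dots<n_i<n_{i+1}<\dots\}$ contains no two adjacent sites, and $n_i\pm1\in I$. Let $I_{i-1}$ and $I_i$ be the components of $I'$ that contain $n_i-1$ and $n_i+1$. Then $T$ is tridiagonal, with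
\begin{equation}\label{eq:T}
\begin{aligned}
T(n_i,n_i)&=E-U(n_i)-G_{I_{i-1}}(n_i-1,n_i-1)-G_{I_i}(n_i+1,n_i+1),\\
T(n_i,n_{i+1})&=T(n_{i+1},n_i)=-G_{I_i}(n_i+1,n_{i+1}-1).
\end{aligned}
\end{equation}
When $N$ is a single site, $T$ is a number, and its smallness locates an eigenvalue.

\begin{corollary}\label{cor:F}
Let $R\ge1$, $B=[n-R,n+R]$, $J^-=[n-R,n-1]$, $J^+=[n+1,n+R]$ and $E\notin\sigma(H_{J^-})\cup\sigma(H_{J^+})$. Put
\begin{equation}\label{eq:F}
F=E-U(n)-G_{J^-}(n-1,n-1)-G_{J^+}(n+1,n+1).
\end{equation}
Then $\operatorname{dist}(E,\sigma(H_B))\le|F|$.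
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:schur} with $N=\{n\}$, so that $T=F$. If $E\notin\sigma(H_B)$, then $F\ne0$ and $1/|F|=|G_B(n,n)|\le\|G_B\|=1/\operatorname{dist}(E,\sigma(H_B))$ by (T1).
\end{proof}

The next lemma inverts a tridiagonal matrix with dominant diagonal and keeps track of the decay in the distance on $\mathbb{Z}$. It will be applied both to $E-H_I$ and to $T$.

\begin{lemma}\label{lem:walk}
Let $N=\{n_1<\dots<n_r\}\subset\mathbb{Z}$, $a>0$, $A\ge1$, and let $T$ be a symmetric tridiagonal matrix indexed by $N$ with $|T(n_i,n_i)|\ge a$ and $|T(n_i,n_{i+1})|\le\frac a4A^{-(n_{i+1}-n_i)}$. Then $T$ is invertible and $|T^{-1}(x,y)|\le\frac2aA^{-|x-y|}$ for $x,y\in N$.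
\end{lemma}

\begin{proof}
Write $T=\mathcal{D}-O$ with $\mathcal{D}$ the diagonal part, and let $Y=\mathcal{D}^{-1}O$, so that $|Y(n_i,n_{i\pm1})|\le\frac14A^{-|n_i-n_{i\pm1}|}$. The entry $Y^l(x,y)$ is a sum over at most $2^l$ nearest-neighbor walks of length $l$ in $N$ from $x$ to $y$. The jumps of such a walk have total length at least $|x-y|$, so each walk contributes at most $4^{-l}A^{-|x-y|}$, and $|Y^l(x,y)|\le2^{-l}A^{-|x-y|}$. Hence $\sum_lY^l$ converges to $(1-Y)^{-1}$, and $T^{-1}=\sum_lY^l\mathcal{D}^{-1}$ has entries bounded by $\frac1a\sum_l2^{-l}A^{-|x-y|}$.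
\end{proof}

The special case $T=E-H_I$, $a=4\beta$, $A=\beta$ starts every induction below: if $\beta\ge1$ and $I$ is a finite interval with $|E-U|\ge4\beta$ on $I$, then
\begin{equation}\label{eq:level0}
E\notin\sigma(H_I)\qquad\text{and}\qquad|G_I(x,y)|\le\frac1{2\beta}\,\beta^{-|x-y|}.
\end{equation}
Finally, a diagonal entry of the Green function at one end of an interval barely feels where the other end is.

\begin{lemma}\label{lem:cut}
Let $c\le d<e$, $J=[c,d]$, $I=[c,e]$ and $E\notin\sigma(H_J)\cup\sigma(H_I)$. Then
\[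
G_I(c,c)-G_J(c,c)=G_J(c,d)\,G_I(d+1,c).
\]
The reflected identity holds for intervals with a common right endpoint.
\end{lemma}

\begin{proof}
Let $u=G_I(\cdot,c)$, so $(E-H_I)u=\delta_c$. On $J$ this equation differs from the one for $H_J$ only by the term $-u(d+1)$ at the site $d$, so $(E-H_J)(u|_J)=\delta_c+u(d+1)\delta_d$. Apply $G_J$ and evaluate at $c$.
\end{proof}

\section{One scale: a staircase background}\label{sec:one}

Call a site $n$ \emph{resonant} at the energy $E$ if $|E-U(n)|$ is not large. A steep periodic staircase forces the resonant sites to be far apart, whatever the perturbation. Here $n\bmod p\in\{0,\dots,p-1\}$.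

\begin{proposition}\label{prop:one}
Let $\beta\ge1$ and $p\ge2$, let $S$ have $s$ points and diameter at most $\beta$, and let $W_0(n)=9\beta\,(n\bmod p)$. Then $\bigcup_{v\in S^{\mathbb{Z}}}\sigma(\Delta+W_0+v)$ is covered by at most $p(2p-1)s^{2p-1}$ intervals of length $4\beta^{-(p-1)}$.
\end{proposition}

\begin{proof}
Fix $v$ and $E$ and let $U=W_0+v$. If $|E-U(n)|<4\beta$ and $|E-U(m)|<4\beta$, then $|W_0(n)-W_0(m)|<8\beta+\beta$, so $n\equiv m\pmod p$. Hence there is a residue class $N$ modulo $p$ with $|E-U|\ge4\beta$ off $N$. Since $\|\Delta\|\le2<4\beta$, we have $E\notin\sigma(H_{\mathbb{Z}\setminus N})$, and Lemma~\ref{lem:schur} reduces $E-H$ to the matrix $T$ in \eqref{eq:T}. The components of $\mathbb{Z}\setminus N$ are the gaps of $p-1$ sites between consecutive points of $N$. So $T(n,n)=F_n$ is the number \eqref{eq:F} for the window $B(n)=[n-p+1,n+p-1]$, and $|T(n,n+p)|\le\frac1{2\beta}\beta^{-(p-2)}=\frac12\beta^{-(p-1)}$ by \eqref{eq:level0}. For $p=2$ everything is explicit: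
\[
F_n=E-U(n)-\frac1{E-U(n-1)}-\frac1{E-U(n+1)},\qquad T(n,n+2)=-\frac1{E-U(n+1)}.
\]
By (T3) the off-diagonal part of $T$ has norm at most $\beta^{-(p-1)}$. If $|F_n|\ge2\beta^{-(p-1)}$ for all $n\in N$, then $T$ is invertible by a Neumann series, and $E\notin\sigma(H)$. So for $E\in\sigma(H)$ some $n$ has $|F_n|<2\beta^{-(p-1)}$, and Corollary~\ref{cor:F} puts $E$ within $2\beta^{-(p-1)}$ of an eigenvalue of $H_{B(n)}$. This matrix has $2p-1$ eigenvalues and is determined by $n\bmod p$ and the pattern $v|_{B(n)}\in S^{2p-1}$.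
\end{proof}

The total length of the cover is $4p(2p-1)s\,(s^2/\beta)^{p-1}$. If $\beta>s^2$, the decay rate $\log\beta$ beats the entropy of the patterns, and the length tends to zero as $p\to\infty$. But $\|W_0\|_\infty$ grows with $p$, and for fixed $p$ the measure is positive by Remark~\ref{rem:periodic}: for constant $v$ the sites of $N$ are in exact resonance with each other, and the small hopping between them creates bands.

The way forward is visible in $T$. Its hopping is of order $\beta^{-p}$, so a tiny modulation of its diagonal is already steep. We want to add to $W_0$ a small perturbation with a longer period $p'$, such that for every $E$ and $v$ the sites $n\in N$ with small $|F_n|$ lie in one class modulo $p'$; then we eliminate all other sites and repeat. A second, smaller staircase does not obviously do this, because $F_n$ depends on the pattern of $v$ near $n$, and a step of height $h$ is canceled whenever two patterns give values of $F$ that differ by about $h$. But there are only finitely many pairs of patterns. A perturbation chosen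 at random avoids all cancellations with positive probability, provided the required separation is small compared with the size of the perturbation divided by the number of pairs.

At level $k$ we therefore have a period $p_k$, a window radius $R_k$, an accuracy $\eta_k$ and a perturbation $X_k$ of size $\delta_k$ and period $p_{k+1}$. They are subject to four demands.
\begin{itemize}
\item Later perturbations must not undo level $k$: $\delta_{k+1}$ is a fraction of $\eta_k$.
\item The number of cases at level $k$, about $p_{k+1}^2s^{4R_k}$, must be less than $\delta_k/\eta_k$. With $\eta_k=\beta^{-cR_k}$ this holds for large $\beta$ if $R_k-R_{k-1}$ is comparable to $R_k$ and $\log p_{k+1}=O(R_k)$.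
\item Passing a resonant site costs a factor $1/\eta_k=\beta^{cR_k}$ in the Green function, at most once per $p_k$ sites. The decay rate survives if $\sum_kR_k/p_k$ is small. So the windows are much shorter than the gaps, unlike in Proposition~\ref{prop:one}, and Lemma~\ref{lem:cut} is needed to compare $T(n,n)$ with $F_n$.
\item A window of level $k$ must not cut a window of lower level. This is an arithmetic condition on $R_k$ (Figure~\ref{fig:windows}).
\end{itemize}
The choice $R_k\approx p_{k-1}$ with $p_k$ of order $2^{k^2}$ meets the second and third demand.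

\section{Scales and constants}\label{sec:const}

Fix $S$ as in Theorem~\ref{thm:main}, with $S\subset[v_-,v_-+D]$. For $k\ge1$ put
\[
p_k=2^{k^2+5},\qquad R_k=1+p_1+\dots+p_{k-1},\qquad b_k=2R_k+1,\qquad B_k(n)=[n-R_k,n+R_k].
\]
Thus $p_1=64$, $R_1=1$, $R_{k+1}=R_k+p_k$, and the \emph{window} $B_k(n)$ has $b_k$ sites.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-5.6,0)--(5.6,0);
\foreach \x in {-4,0,4}{
\fill (\x,0) circle (2pt);
\draw[thick] (\x-0.9,0.15)--(\x-0.9,0.3)--(\x+0.9,0.3)--(\x+0.9,0.15);}
\node[below] at (-4,-0.05) {$n-p_k$};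
\node[below] at (0,-0.05) {$n$};
\node[below] at (4,-0.05) {$n+p_k$};
\node[above] at (-4,0.3) {$B_k(n-p_k)$};
\node[above] at (0,0.3) {$B_k(n)$};
\node[above] at (4,0.3) {$B_k(n+p_k)$};
\draw[thick] (-4.9,0.95)--(-4.9,1.1)--(4.9,1.1)--(4.9,0.95);
\node[above] at (0,1.1) {$B_{k+1}(n)$};
\end{tikzpicture}
\caption{Nested windows $B_k(n)=[n-R_k,n+R_k]$, not to scale. Since $R_{k+1}=R_k+p_k$, the window $B_{k+1}(n)$ ends exactly where $B_k(n-p_k)$ and $B_k(n+p_k)$ end, so it contains the full window $B_k(z)$ of each of its sites $z\in n+p_k\mathbb{Z}$.}\label{fig:windows}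
\end{figure}

\begin{lemma}\label{lem:scales}
\begin{itemize}
\item[(a)] $p_k$ divides $p_{k+1}$, and $p_{k+1}\ge8p_k$.
\item[(b)] For $k\ge2$: $p_{k-1}\le R_k\le2p_{k-1}$ and $R_k/p_k\le4^{1-k}$.
\item[(c)] $p_k\ge4R_k>b_k$ and $p_k\ge\frac32R_k+24$.
\item[(d)] Let $1\le j\le k$, $i\ge0$ and $l$ be integers. If $|l|p_j\le R_k+ip_k$, then $|l|p_j+R_j\le R_k+ip_k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) holds because $p_{k+1}/p_k=2^{2k+1}$. For $k\ge2$ it gives $R_k\le1+\frac87p_{k-1}\le2p_{k-1}$ and $R_k/p_k\le2\cdot2^{-(2k-1)}$, which is (b). Part (c) holds for $k=1$; for $k\ge2$ it follows from $p_k\ge8p_{k-1}\ge4R_k$ and $R_k\ge65$. For (d), $R_k+ip_k-R_j=p_j+\dots+p_{k-1}+ip_k=cp_j$ with an integer $c\ge0$. Since $R_j<p_j$, the hypothesis gives $|l|p_j<(c+1)p_j$, so $|l|\le c$ and $|l|p_j+R_j\le cp_j+R_j$.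
\end{proof}

The number that the union bound at level $k$ has to beat is
\[
\Lambda_k=2^{k+4}\,p_{k+1}^2\,b_k^3\,s^{2b_k}.
\]
Since $\log p_{k+1}=O(k^2)$ and $R_k\ge p_{k-1}$ for $k\ge2$, the supremum $\sup_kR_k^{-1}\log(4\Lambda_k)$ is finite. So every sufficiently large $\beta$ satisfies
\begin{equation}\label{eq:beta}
\beta\ge2^{11},\qquad\beta\ge D+2,\qquad\beta^{R_k/32}\ge4\Lambda_k\quad\text{for all }k\ge1.
\end{equation}
Fix such a $\beta$. Put $\eta_k=\beta^{-R_k/16}$, $\delta_1=1$ and $\delta_{k+1}=\eta_k/4$. The Green function bound at level $k$ will have the form $K_kA_k^{-|x-y|}$, with $K_0=1$, $A_0=\beta$ and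
\begin{equation}\label{eq:KA}
K_k=\frac{32K_{k-1}^2\beta^2}{\eta_k},\qquad\Big(\frac{A_{k-1}}{A_k}\Big)^{p_k}=\frac{8K_{k-1}\beta^2}{\eta_k}.
\end{equation}
The second equation spreads the cost of one resonant site over $p_k$ sites. As $\eta_k\le1$, the sequence $K_k$ increases and $A_k$ decreases.

\begin{lemma}\label{lem:const}
For all $k\ge1$:
\begin{itemize}
\item[(i)] $\sum_{j>k}\delta_j\le\eta_k/2$, and $\sum_{j\ge1}\delta_j\le2$;
\item[(ii)] $\Lambda_k\eta_k\le\delta_k$;
\item[(iii)] $1\le K_{k-1}\le\beta^{R_k/8}$ and $\beta^{1/2}\le A_{k-1}\le\beta$;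
\item[(iv)] $4K_{k-1}^2A_{k-1}^{-(2R_k-1)}\le\eta_k$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $j\ge2$ we have $\delta_{j+1}/\delta_j=\eta_j/\eta_{j-1}=\beta^{-p_{j-1}/16}\le\frac12$. So $\sum_{j>k}\delta_j\le2\delta_{k+1}=\eta_k/2$ and $\sum_{j\ge1}\delta_j\le1+\eta_1/2$.

(ii) For $k=1$, $\delta_1/\eta_1=\beta^{1/16}\ge\beta^{1/32}\ge\Lambda_1$. For $k\ge2$, $\delta_k/\eta_k=\frac14\beta^{p_{k-1}/16}\ge\frac14\beta^{R_k/32}\ge\Lambda_k$ by Lemma~\ref{lem:scales}(b) and \eqref{eq:beta}.

(iii) $K_0=1$. If $K_{k-1}\le\beta^{R_k/8}$, then $32\le\beta$ gives $K_k\le\beta^{3+R_k/4+R_k/16}$, and $3+\frac5{16}R_k\le\frac18(R_k+p_k)=\frac18R_{k+1}$ is equivalent to $p_k\ge\frac32R_k+24$. Next, by \eqref{eq:KA} and $8\le\beta$,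
\[
\frac{\log(A_0/A_k)}{\log\beta}\le\sum_{j\ge1}\frac1{p_j}\Big(3+\frac{R_j}8+\frac{R_j}{16}\Big)\le\frac3{64}\cdot\frac87+\frac3{16}\Big(\frac1{64}+\sum_{j\ge2}4^{1-j}\Big)<\frac1{16}+\frac3{16}<\frac12 .
\]

(iv) By (iii) the left side is at most $4\beta^{R_k/4-R_k+1/2}$. This is at most $\beta^{-R_k/16}$ because $\beta^{\frac{11}{16}R_k-\frac12}\ge\beta^{3/16}\ge2^{33/16}>4$.
\end{proof}

\section{A background without resonances}\label{sec:bg}

Let $X_k(x)$, for $k\ge1$ and $x\in\mathbb{Z}/p_{k+1}\mathbb{Z}$, be independent random variables with $X_k(x)$ uniform on $[0,\delta_k]$. This randomness is only a device for choosing the background and has nothing to do with $\omega$. View $X_k$ as a $p_{k+1}$-periodic sequence and set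
\[
W_k(n)=9\beta\,(n\bmod p_1)+\sum_{j=1}^kX_j(n),\qquad W=\lim_{k\to\infty}W_k .
\]
Then $W_k$ is $p_{k+1}$-periodic, and Lemma~\ref{lem:const}(i) gives $0\le W-W_k\le\eta_k/2$. So $W$ is bounded and limit-periodic. For $v\in S^{\mathbb{Z}}$ write $H_I$ and $H_I^{(k)}$ for the restrictions to $I$ of $\Delta+W+v$ and $\Delta+W_k+v$. By (T2), the ordered eigenvalues of $H_I$ and $H^{(k)}_I$ differ by at most $\eta_k/2$ for finite $I$.

We need a bound on the probability that a matrix with random diagonal has an eigenvalue in a short interval. A loss polynomial in the size of the matrix is harmless, and this allows a short proof: moving the diagonal in the direction $(1,\dots,1)$ translates the spectrum.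

\begin{lemma}[Wegner-type bound]\label{lem:wegner}
Let $H_0$ be a Hermitian $b\times b$ matrix, let $t_1,\dots,t_b$ be independent and uniform on $[0,\delta]$, and let $J\subset\mathbb{R}$ be an interval of length $|J|$. Then
\[
\mathbb{P}\big(\sigma(H_0+\operatorname{diag}t)\cap J\neq\emptyset\big)\le b^2|J|/\delta .
\]
\end{lemma}

\begin{proof}
The cube $[0,\delta]^b$ is the union of the $b$ regions where $t_x=\min_yt_y$, $x=1,\dots,b$. In the region $x$ write $t=t'+\tau(1,\dots,1)$ with $\tau=t_x$; then $t'_x=0$ and $t'_y=t_y-t_x\in[0,\delta]$. The map $t\mapsto(\tau,(t'_y)_{y\ne x})$ is linear with determinant $\pm1$. For fixed $t'$ the eigenvalues of $H_0+\operatorname{diag}t$ are those of $H_0+\operatorname{diag}t'$ shifted by $\tau$, so one of them lies in $J$ only for $\tau$ in a set of measure at most $b|J|$. The bad volume is at most $\delta^{b-1}b|J|$ in each region, and the cube has volume $\delta^b$.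
\end{proof}

\begin{proposition}[Non-resonance]\label{prop:nonres}
There is a realization of the $X_k$ such that for all $k\ge1$, all $v\in S^{\mathbb{Z}}$ and all $n,m$ with $n-m\in p_k\mathbb{Z}\setminus p_{k+1}\mathbb{Z}$,
\[
\operatorname{dist}\big(\sigma(H_{B_k(n)}),\sigma(H_{B_k(m)})\big)\ge3\eta_k .
\]
\end{proposition}

\begin{proof}
Replacing $H$ by $H^{(k)}$ moves each eigenvalue by at most $\eta_k/2$, so it suffices to obtain distance at least $4\eta_k$ for $H^{(k)}$. The gain is finiteness: the pair of matrices $H^{(k)}_{B_k(n)}$, $H^{(k)}_{B_k(m)}$ depends only on the residues of $n,m$ modulo $p_{k+1}$ and on two patterns in $S^{b_k}$, so there are at most $p_{k+1}^2s^{2b_k}$ cases.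

Fix a case. Each window projects injectively to $\mathbb{Z}/p_{k+1}\mathbb{Z}$, since $b_k<p_k$. The two projections are disjoint. Otherwise there are $x\in B_k(n)$ and $y\in B_k(m)$ with $x\equiv y$, and then $(x-n)-(y-m)\equiv m-n\pmod{p_{k+1}}$. The left side has modulus at most $2R_k<p_k$, while an integer congruent to $m-n$ is a multiple of $p_k$ but not of $p_{k+1}$, hence has modulus at least $p_k$.

Condition on $X_1,\dots,X_{k-1}$ and on the values of $X_k$ on $B_k(m)$. Then $H^{(k)}_{B_k(m)}$ is fixed, and $H^{(k)}_{B_k(n)}$ is a fixed matrix plus a diagonal of $b_k$ independent variables uniform on $[0,\delta_k]$. Apply Lemma~\ref{lem:wegner} to the at most $b_k$ intervals of radius $4\eta_k$ around the eigenvalues of $H^{(k)}_{B_k(m)}$: the case fails with probability at most $b_k^3\cdot8\eta_k/\delta_k$. By Lemma~\ref{lem:const}(ii), some case at level $k$ fails with probability at most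
\[
p_{k+1}^2s^{2b_k}b_k^3\cdot\frac{8\eta_k}{\delta_k}=2^{-k-1}\frac{\Lambda_k\eta_k}{\delta_k}\le2^{-k-1}.
\]
The sum over $k\ge1$ is at most $\frac12$, so with positive probability no case fails.
\end{proof}

We fix such a realization and set $V_{\mathrm{bg}}=W$. From here on nothing is random.

\section{The multiscale induction}\label{sec:msa}

Fix $v\in S^{\mathbb{Z}}$ and $E\in\mathbb{R}$, and let $U=W+v$. We construct sets $\mathbb{Z}\supset Z_0\supset Z_1\supset\cdots$, depending on $v$ and $E$; $Z_k$ consists of the sites that are still resonant at level $k$. Whether a site $z\in Z_{j-1}$ belongs to $Z_j$ will be decided by the window $B_j(z)$. This decision tells us something about $H_I$ only if $I$ contains the whole window, which leads to the following notion.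

\begin{definition}
A finite interval $I\subset\mathbb{Z}$ is \emph{$k$-admissible} if $B_j(z)\subset I$ for all $1\le j\le k$ and all $z\in Z_{j-1}\cap I$.
\end{definition}

The definition involves only $Z_0,\dots,Z_{k-1}$. Every finite interval is $0$-admissible, and a $k$-admissible interval is $(k-1)$-admissible.

\begin{proposition}\label{prop:msa}
There are sets $Z_0\supset Z_1\supset\cdots$ such that for all $k\ge0$:
\begin{itemize}
\item[$(\mathrm{C}_k)$] $Z_k$ is contained in one residue class modulo $p_{k+1}$;
\item[$(\mathrm{G}_k)$] if $I$ is $k$-admissible and $I\cap Z_k=\emptyset$, then $E\notin\sigma(H_I)$ and $|G_I(x,y)|\le K_kA_k^{-|x-y|}$ for all $x,y\in I$;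
\item[$(\mathrm{S}_k)$] if $k\ge1$ and $n\in Z_k$, then $\operatorname{dist}(E,\sigma(H_{B_k(n)}))<\eta_k$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Level $0$.} Let $Z_0=\{n:|E-U(n)|<4\beta\}$. By Lemma~\ref{lem:const}(i), $U(n)-9\beta(n\bmod p_1)\in[v_-,v_-+D+2]$. For $n,m\in Z_0$ this gives $9\beta\,|(n\bmod p_1)-(m\bmod p_1)|<8\beta+D+2\le9\beta$, which is $(\mathrm{C}_0)$. Statement $(\mathrm{G}_0)$ follows from \eqref{eq:level0}.

Now let $k\ge1$, assume that everything holds up to level $k-1$, and write $K=K_{k-1}$, $A=A_{k-1}$, $\eta=\eta_k$.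

\smallskip
\emph{Step 1: the set $Z_k$ and $(\mathrm{S}_k)$.} Let $n\in Z_{k-1}$, $J^-=[n-R_k,n-1]$ and $J^+=[n+1,n+R_k]$. We claim that $(\mathrm{G}_{k-1})$ applies to $J^\pm$; by symmetry we treat $J^+$. It misses $Z_{k-1}$ by $(\mathrm{C}_{k-1})$ and $R_k<p_k$. To see that it is $(k-1)$-admissible, let $1\le j\le k-1$ and $z\in Z_{j-1}\cap J^+$. Since $n\in Z_{k-1}\subset Z_{j-1}$, $(\mathrm{C}_{j-1})$ gives $z=n+lp_j$ with $l\ge1$ and $lp_j\le R_k$. Then $z-R_j\ge n+p_j-R_j\ge n+1$, and $z+R_j\le n+R_k$ by Lemma~\ref{lem:scales}(d) with $i=0$. So $B_j(z)\subset J^+$.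

Therefore the number $F_n$ given by \eqref{eq:F} with $R=R_k$ is defined for $n\in Z_{k-1}$. Put
\[
Z_k=\{n\in Z_{k-1}:|F_n|<\eta\}.
\]
Corollary~\ref{cor:F} gives $(\mathrm{S}_k)$.

\smallskip
\emph{Step 2: $(\mathrm{C}_k)$.} Let $n,m\in Z_k$. Then $p_k\mid n-m$ by $(\mathrm{C}_{k-1})$, and by $(\mathrm{S}_k)$ the spectra of $H_{B_k(n)}$ and $H_{B_k(m)}$ are at distance less than $2\eta$. Proposition~\ref{prop:nonres} forces $p_{k+1}\mid n-m$. This is the only place where the choice of the $X_k$ enters the induction.

\smallskip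
\emph{Step 3: reduction of $(\mathrm{G}_k)$ to a tridiagonal matrix.} Let $I$ be $k$-admissible with $I\cap Z_k=\emptyset$, and let $N=I\cap Z_{k-1}$. If $N=\emptyset$, then $(\mathrm{G}_{k-1})$ applies to $I$, and $K\le K_k$, $A\ge A_k$ give the claim. Otherwise $N=\{n_1<\dots<n_r\}$ with $d_i=n_{i+1}-n_i\ge p_k$ by $(\mathrm{C}_{k-1})$, and $B_k(n_i)\subset I$ by admissibility. So $n_i\pm1\in I\setminus N$, and $I\setminus N$ has components $I_0,\dots,I_r$, numbered from left to right as in \eqref{eq:T}.

Each $I_i$ misses $Z_{k-1}$ and is $(k-1)$-admissible. Indeed, let $1\le j\le k-1$ and $z\in Z_{j-1}\cap I_i$. Then $B_j(z)\subset I$. Every site of $N$ lies in $Z_{j-1}$ and differs from $z$, so its distance from $z$ is at least $p_j>R_j$ by $(\mathrm{C}_{j-1})$. Hence the interval $B_j(z)$ lies in $I\setminus N$ and contains $z$, so it lies in $I_i$. By $(\mathrm{G}_{k-1})$, $|G_{I_i}(x,y)|\le KA^{-|x-y|}$, and Lemma~\ref{lem:schur} applies with $T$ given by \eqref{eq:T}.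

\smallskip
\emph{Step 4: the diagonal of $T$ is not small.} We know that $|F_{n_i}|\ge\eta$, because $n_i\in Z_{k-1}\setminus Z_k$. But $T(n_i,n_i)$ is built from $I_{i-1},I_i$, and $F_{n_i}$ from the intervals $J^\pm$ of $n_i$. Since $B_k(n_i)\subset I$ and $B_k(n_i)\cap N=\{n_i\}$, we have $J^+\subset I_i$ with the common left endpoint $c=n_i+1$. Let $d=n_i+R_k$. If $J^+\ne I_i$, Lemma~\ref{lem:cut} and $(\mathrm{G}_{k-1})$ for both intervals give
\[
|G_{I_i}(c,c)-G_{J^+}(c,c)|=|G_{J^+}(c,d)|\,|G_{I_i}(d+1,c)|\le KA^{-(R_k-1)}\cdot KA^{-R_k}.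
\]
The reflected argument gives the same bound for $J^-\subset I_{i-1}$ at the site $n_i-1$. By Lemma~\ref{lem:const}(iv), $|T(n_i,n_i)-F_{n_i}|\le2K^2A^{-(2R_k-1)}\le\eta/2$, and so $|T(n_i,n_i)|\ge\eta/2$.

\smallskip
\emph{Step 5: the inverse of $T$.} By \eqref{eq:T}, $A\le\beta$, \eqref{eq:KA} and $d_i\ge p_k$,
\[
|T(n_i,n_{i+1})|\le KA^{-(d_i-2)}\le K\beta^2A^{-d_i}=\frac\eta8\Big(\frac A{A_k}\Big)^{p_k}A^{-d_i}\le\frac\eta8\,A_k^{-d_i}.
\]
Lemma~\ref{lem:walk} with $a=\eta/2$ and $A_k\geq1$ in place of $A$ shows that $T$ is invertible, so $E\notin\sigma(H_I)$, and $|T^{-1}(a',b')|\le\frac4\eta A_k^{-|a'-b'|}$ for $a',b'\in N$.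

\smallskip
\emph{Step 6: the Green function of $I$.} Let $G'=G_{I\setminus N}=\bigoplus_iG_{I_i}$. For $x\in I_i$ the entry $(G'\Gamma)(x,a')$ vanishes unless $a'\in\{n_i,n_{i+1}\}$, and then it equals $G_{I_i}(x,x')$ for the endpoint $x'$ of $I_i$ adjacent to $a'$. Since $|x-x'|\ge|x-a'|-1$ and $A_k\le A\le\beta$,
\[
|(G'\Gamma)(x,a')|\le KA_k^{-|x-x'|}\le K\beta A_k^{-|x-a'|}.
\]
Insert this and Step 5 into the three blocks of Lemma~\ref{lem:schur}, and use the triangle inequality in the exponents. The quantity $A_k^{|x-y|}|G_I(x,y)|$ is at most $\frac4\eta$ if $x,y\in N$; at most $2\cdot K\beta\cdot\frac4\eta$ if exactly one of $x,y$ lies in $N$ (two terms, and $G_I$ is symmetric); and at most $K+4\cdot(K\beta)^2\cdot\frac4\eta$ if $x,y\notin N$ (four terms and $G'$). Since $K,\beta\ge1\ge\eta$, all three bounds are at most $32K^2\beta^2/\eta=K_k$. This proves $(\mathrm{G}_k)$.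
\end{proof}

\section{Proof of the main theorem}\label{sec:end}

Write $H_v=\Delta+W+v$. Proposition~\ref{prop:msa} concerns finite intervals; the passage to $\mathbb{Z}$ needs admissible intervals that exhaust $\mathbb{Z}$.

\begin{lemma}\label{lem:nonempty}
If $E\in\sigma(H_v)$, then $Z_k\ne\emptyset$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Suppose that some $Z_k$ is empty and take $k$ minimal. There are $k$-admissible intervals containing any given finite set. For $k=0$ all finite intervals qualify. For $k\ge1$ pick $n\in Z_{k-1}$ and let $I=[n-R_k-ip_k,\,n+R_k+ip_k]$ with $i\ge0$. If $1\le j\le k$ and $z\in Z_{j-1}\cap I$, then $z=n+lp_j$ by $(\mathrm{C}_{j-1})$, with $|l|p_j\le R_k+ip_k$, and Lemma~\ref{lem:scales}(d) gives $B_j(z)\subset I$.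

For these intervals, $(\mathrm{G}_k)$, (T3) and $A_k\ge2$ give $\|G_I\|\le K_k\sum_{r\in\mathbb{Z}}A_k^{-|r|}\le3K_k$. If $\varphi$ is finitely supported and $I$ contains its support together with the neighboring sites, then $(E-H_v)\varphi=(E-H_I)\varphi$, so $\|(E-H_v)\varphi\|\ge\|\varphi\|/(3K_k)$. By (T1), $E\notin\sigma(H_v)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal{E}_k$ be the set of all eigenvalues of the matrices $H^{(k)}_{B_k(n)}$, over all $n\in\mathbb{Z}$ and all $v\in S^{\mathbb{Z}}$. Since $W_k$ has period $p_{k+1}$,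
\[
\#\mathcal{E}_k\le p_{k+1}b_ks^{b_k}\le\Lambda_k/3 .
\]
Let $v\in S^{\mathbb{Z}}$, $E\in\sigma(H_v)$ and $k\ge1$. By Lemma~\ref{lem:nonempty} and $(\mathrm{S}_k)$ there is $n$ with $\operatorname{dist}(E,\sigma(H_{B_k(n)}))<\eta_k$, and replacing $H$ by $H^{(k)}$ moves eigenvalues by at most $\eta_k/2$. Hence
\[
\sigma(H_v)\subset\mathcal{N}:=\bigcap_{k\ge1}\big\{E\in\mathbb{R}:\operatorname{dist}(E,\mathcal{E}_k)\le\tfrac32\eta_k\big\}\qquad\text{for every }v\in S^{\mathbb{Z}}.
\]
The compact set $\mathcal{N}$ does not depend on $v$, and for each $k$ it is covered by $\#\mathcal{E}_k$ intervals of length $3\eta_k$. By Lemma~\ref{lem:const}(ii) its measure is at most $\Lambda_k\eta_k\le\delta_k\to0$. Since $\log p_{k+1}=O(k^2)=o(R_k)$, the same covers give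
\[
\underline{\dim}_B\,\mathcal{N}\le\lim_{k\to\infty}\frac{\log\big(p_{k+1}(2R_k+1)s^{2R_k+1}\big)}{\frac{R_k}{16}\log\beta-\log3}=\frac{32\log s}{\log\beta}.
\]
Every large $\beta$ satisfies \eqref{eq:beta}, so we may also require $\log\beta\ge32\,\varepsilon^{-1}\log s$.
\end{proof}

\begin{remark}
The finiteness of $S$ is used twice, to count the cases in Proposition~\ref{prop:nonres} and to count $\mathcal{E}_k$; by Proposition~\ref{prop:sum} the theorem fails for a compact set $S$ of positive measure. The condition $s\ge2$ reflects the question and is not used in the proof. Since the theorem holds for every $v\in S^{\mathbb{Z}}$, neither the independence nor the identical distribution of the random variables plays a role in the inclusion $\sigma(H_\omega)\subset\mathcal{N}$.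
\end{remark}

\section{Lower bounds for the essential spectrum}\label{sec:lower}

Both remaining proofs test the operator on an orthonormal sequence, which cannot see a finite-dimensional subspace.

\begin{lemma}\label{lem:ess}
Let $H$ be bounded and self-adjoint, let $Y\subset\mathbb{R}$ be closed with $Y\cap\sigma_{\mathrm{ess}}(H)=\emptyset$, and let $P$ be the spectral projection of $H$ for $Y$. Then $\|P\psi_i\|\to0$ for every orthonormal sequence $(\psi_i)$.
\end{lemma}

\begin{proof}
The set $Y\cap\sigma(H)$ is compact and consists of isolated points of $\sigma(H)$, so it is a finite set of eigenvalues of finite multiplicity. Thus $P$ has finite rank, and $\langle u,\psi_i\rangle\to0$ for each $u$ by Bessel's inequality.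
\end{proof}

\subsection*{Capacity}
The logarithmic capacity of a compact set $Y\subset\mathbb{R}$ is $\operatorname{cap}(Y)=e^{-\gamma}$, where $\gamma$ is the infimum of the energy $\iint\log\frac1{|x-y|}\,d\rho(x)\,d\rho(y)$ over probability measures $\rho$ on $Y$. A probability measure on a countable set has an atom and therefore infinite energy, so countable compact sets have capacity $0$. The Fekete--Szeg\H{o} theorem states that the capacity equals the Chebyshev constant: $\operatorname{cap}(Y)=\lim_{d\to\infty}t_d(Y)^{1/d}$, where $t_d(Y)$ is the infimum of $\sup_Y|Q|$ over monic polynomials $Q$ of degree $d$. This suits our problem, because the outermost diagonal of $Q(H)$ does not depend on the potential.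

\begin{proof}[Proof of Proposition~\ref{prop:cap}]
Fix $\omega$ such that $H=H_\omega$ is bounded and $\sigma_{\mathrm{ess}}(H)=\Sigma$. Let $Q$ be monic of degree $d\ge1$, and let $e_j$ be the standard basis of $\ell^2(\mathbb{Z})$. One application of $H$ moves the support of a vector by at most one site, with coefficient $1$; hence $\langle e_{j+d},H^le_j\rangle$ is $0$ for $l<d$ and $1$ for $l=d$. So $\langle e_{j+d},Q(H)e_j\rangle=1$ and $\|Q(H)e_j\|\ge1$ for all $j$.

Let $\tau>\sup_\Sigma|Q|$ and let $P$ be the spectral projection for the closed set $Y=\{\lambda\in\mathbb{R}:|Q(\lambda)|\ge\tau\}$, which misses $\Sigma$. By the spectral theorem $\|Q(H)(1-P)\|\le\tau$, so $1\le\tau+\|Q(H)\|\,\|Pe_j\|$, and Lemma~\ref{lem:ess} gives $1\le\tau$. Thus $\sup_\Sigma|Q|\ge1$, so $t_d(\Sigma)\ge1$ for all $d$ and $\operatorname{cap}(\Sigma)\ge1$; in particular $\Sigma$ is uncountable. For $\Sigma=[-2,2]$, the monic polynomials given by $Q_0=2$, $Q_1=x$, $Q_{d+1}=xQ_d-Q_{d-1}$ for $d\geq1$ satisfy $Q_d(2\cos\theta)=2\cos d\theta$, so $t_d\le2$ and the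 capacity is exactly $1$.
\end{proof}

\subsection*{Sum sets}
To show that $\lambda+c\in\Sigma$ for $\lambda\in\sigma_{\mathrm{ess}}(\Delta+V_{\mathrm{bg}})$ and $c\in\operatorname{supp}\nu$, we look for approximate eigenvectors of the background operator on whose supports $v_\omega$ is nearly equal to $c$. The probability of this event decreases exponentially with the size of the support, so we need infinitely many approximate eigenvectors with supports of bounded size. A partition of unity provides them.

\begin{lemma}\label{lem:local}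
Let $H=\Delta+V$ with $V$ bounded, $\lambda\in\mathbb{R}$, $\epsilon>0$, and let $L\ge6/\epsilon$ be an integer. If $\|\varphi\|=1$ and $\|(H-\lambda)\varphi\|\le\epsilon$, then there are an interval $I$ of $2L+1$ sites that meets the support of $\varphi$ and a unit vector $\psi$ supported in $I$ with $\|(H-\lambda)\psi\|\le2\epsilon$.
\end{lemma}

\begin{proof}
Let $\chi_j(n)=\max(0,1-|n-j|/L)$ for $j\in\mathbb{Z}$. For every $n$,
\[
\sum_j\chi_j(n)^2=1+2\sum_{i=1}^{L-1}\frac{i^2}{L^2}=\frac{2L^2+1}{3L}=:c_L\ge\frac{2L}3 ,
\]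
so $\sum_j\|\chi_ju\|^2=c_L\|u\|^2$ for $u\in\ell^2(\mathbb{Z})$. We have $(H-\lambda)\chi_j\varphi=\chi_j(H-\lambda)\varphi+r_j$ with
\[
r_j(n)=\big(\chi_j(n+1)-\chi_j(n)\big)\varphi(n+1)+\big(\chi_j(n-1)-\chi_j(n)\big)\varphi(n-1).
\]
Here $|r_j(n)|\le L^{-1}(|\varphi(n+1)|+|\varphi(n-1)|)$, and $r_j(n)=0$ for $|n-j|>L$. For each $n$ at most $2L+1\le3L$ values of $j$ contribute, so $\sum_j\|r_j\|^2\le3L\cdot L^{-2}\cdot4=12/L\le18L^{-2}c_L$. Therefore
\[
\sum_j\|(H-\lambda)\chi_j\varphi\|^2\le2\epsilon^2c_L+36L^{-2}c_L\le3\epsilon^2\sum_j\|\chi_j\varphi\|^2 .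
\]
Comparing the two sums term by term, some $j$ has $\chi_j\varphi\ne0$ and $\|(H-\lambda)\chi_j\varphi\|\le2\epsilon\|\chi_j\varphi\|$. Take $I=[j-L,j+L]$ and $\psi=\chi_j\varphi/\|\chi_j\varphi\|$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sum}]
Let $H=\Delta+V_{\mathrm{bg}}$, $\lambda\in\sigma_{\mathrm{ess}}(H)$, $c\in\operatorname{supp}\nu$ and $\epsilon>0$. By Weyl's criterion there is an orthonormal sequence $(u_m)$ with $\|(H-\lambda)u_m\|\to0$. For fixed $\rho$ the restriction of $u_m$ to $[-\rho,\rho]$ tends to $0$ in norm. Removing it and normalizing, we obtain, since $H$ is bounded, a unit vector $\varphi$ supported outside $[-\rho,\rho]$ with $\|(H-\lambda)\varphi\|\le\epsilon$. Lemma~\ref{lem:local} then gives an interval of $2L+1$ sites outside $[-\rho+2L,\rho-2L]$, with $L$ depending only on $\epsilon$. Choosing $\rho$ larger at each step, we find pairwise disjoint intervals $I_1,I_2,\dots$ of $2L+1$ sites and unit vectors $\psi_i$ supported in $I_i$ with $\|(H-\lambda)\psi_i\|\le2\epsilon$.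

The events $\{|v_\omega(n)-c|<\epsilon\text{ for all }n\in I_i\}$ are independent and have the same probability $\nu((c-\epsilon,c+\epsilon))^{2L+1}$, which is positive because $c\in\operatorname{supp}\nu$. By the second Borel--Cantelli lemma, almost surely infinitely many of them occur, and for those $i$ we have $\|(H_\omega-\lambda-c)\psi_i\|\le3\epsilon$. Fix such an $\omega$ with $\sigma_{\mathrm{ess}}(H_\omega)=\Sigma$. Suppose that $\operatorname{dist}(\lambda+c,\Sigma)>3\epsilon$, choose $r$ strictly between these two numbers, and let $P$ be the spectral projection of $H_\omega$ for $[\lambda+c-r,\lambda+c+r]$. Then $3\epsilon\ge\|(H_\omega-\lambda-c)\psi_i\|\ge r\|(1-P)\psi_i\|$, and the right side tends to $r$ by Lemma~\ref{lem:ess}, a contradiction. Hence $\operatorname{dist}(\lambda+c,\Sigma)\le3\epsilon$ for every $\epsilon>0$, and $\lambda+c\in\Sigma$ because $\Sigma$ is closed. Finally $\sigma_{\mathrm{ess}}(H)\ne\emptyset$, so $\Sigma$ contains a translate of $\operatorname{supp}\nu$.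
\end{proof}

\begin{thebibliography}{9}
\bibitem{DG} D.~Damanik and A.~Gorodetski, \emph{Must the spectrum of a random Schr\"odinger operator contain an interval?}, arXiv:2112.02445 (2021).
\end{thebibliography}
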